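# Minimal crucial words for abelian $k$-th powers

## One formula for $k=2$ and $k=3$, tested on small alphabets

We write words over $\mathcal A_n=\{1,2,\dots,n\}$. A **factor** of a word is a block of consecutive letters. The **Parikh vector** of a word $X$ records, for each letter $a$, how often $a$ occurs in $X$. Two words are permutations of each other exactly when their Parikh vectors agree.

**Definition (abelian power).** Let $k\ge 2$. A word contains an abelian $k$-th power if it has a factor $X_1X_2\cdots X_k$ with $X_1$ non-empty and every $X_i$ a permutation of $X_1$. Otherwise it is abelian $k$-power-free. We call $X_1,\dots,X_k$ the blocks.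

For example $12\cdot 21\cdot 12$ is an abelian cube, although it is not a cube.

**Definition (crucial word).** A word $W$ over $\mathcal A_n$ is crucial with respect to abelian $k$-th powers if $W$ is abelian $k$-power-free, but $Wx$ contains an abelian $k$-th power for every $x\in\mathcal A_n$. A minimal crucial word is a crucial word of the shortest length, and $\ell_k(n)$ is that length.

For $k=n=2$ the word $121$ is crucial: it has no abelian square, $1211$ ends in $11$, and $1212$ is a square.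

The problem comes from Amy Glen, Bjarni V. Halldórsson, Sergey Kitaev, "Crucial words for abelian powers", arXiv:0812.4730 (2008). It is posed against this background:

1. For $n\ge4$ and $k\ge2$ there is a crucial word over $\mathcal A_n$ avoiding abelian $k$-th powers of length $k^2(n-1)-k-1$. Hence $\ell_k(n)\le k^2(n-1)-k-1$.
2. $\ell_2(n)=4n-7$ for $n\ge3$.
3. $\ell_3(n)=9n-13$ for $n\ge5$.

Put $k=2$ and $k=3$ into $k^2(n-1)-k-1$: we get $4n-7$ and $9n-13$. So the first guess is that the construction is always best, that is, $\ell_k(n)=k^2(n-1)-k-1$. We test it by hand on one and two letters. Throughout, a power created by appending $x$ to a power-free word $W$ must be a suffix of $Wx$.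

*One letter.* The only crucial word is $1^{k-1}$, so $\ell_k(1)=k-1$. The formula gives $-k-1$, so the guess fails.

*Two letters, a lower bound.* Let $W$ be crucial over $\{1,2\}$. If the suffix powers of $W1$ and $W2$ both had block length $1$, then the last letter of $W$ would be both $1$ and $2$. So one block length is at least $2$, and $|W|\ge 2k-1$.

*$k=2$.* We get $\ell_2(2)\ge3$, and $121$ shows $\ell_2(2)=3$. The formula gives $1$, so the guess fails again.

*$k=3$.* We get $\ell_3(2)\ge5$. The word $12211$ is crucial: it has no factor $111$ or $222$ and is too short for longer blocks, $122111$ ends in $111$, and $12\cdot21\cdot12$ is an abelian cube. So $\ell_3(2)=5$, which is the value of the formula.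

*$k=4$.* Suppose the larger block length is $2$. If both block lengths are $2$, let $U$ be the suffix of $W$ of length $7$. All letter counts of $U1$ and of $U2$ are divisible by $4$, so the number of $1$'s in $U$ is $\equiv-1$ and $\equiv0\pmod 4$, impossible. If one block length is $1$, then $W$ ends in $xxx$ for some letter $x$. For the other letter $y$ the last two blocks of $Wy$ would be $xx$ and $xy$, which are not permutations of each other. So some block length is at least $3$, and $|W|\ge 11$. Now take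
$$W=112\cdot112\cdot121\cdot11 .$$
Its longest run is $111$, so there is no abelian fourth power with block length $1$. With block length $2$, a fourth power would be a factor of length $8$ in which the number of $2$'s is divisible by $4$. As $W$ has only three $2$'s, this factor would be $1^8$, which does not occur. Longer blocks need $12$ letters. Finally $W1$ ends in $1111$, and $W2=112\cdot112\cdot121\cdot112$ is an abelian fourth power. So $\ell_4(2)=11=16-4-1$, and here the guess is right.

The guess is therefore false for some very small alphabets, and it can only be asked for $n$ beyond a threshold. In that form it is true. These are the statements to be proved.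

**Theorem A.** Let $k\ge 4$ and $n\ge N(k):=19k^5$. Every crucial word over $\mathcal A_n$ with respect to abelian $k$-th powers has length at least $k^2(n-1)-k-1$. Together with (1) of the list above, $\ell_k(n)=k^2(n-1)-k-1$ for all $n\ge19k^5$.

**Theorem B (letter frequencies of minimal words).** Let $k\ge4$, $n\ge19k^5$, and let $W$ be a minimal crucial word. Then there are positive integers $c_a$ $(a\in\mathcal A_n)$ and a letter $x_0$ such that $x_0$ occurs $kc_{x_0}-1$ times in $W$, every other letter $a$ occurs $kc_a$ times, and, as a multiset, $(c_a)$ is one of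

* (I) $\{k^{(n-3)},\,k-1,\,k-1,\,1\}$, with $c_{x_0}=k-1$;
* (II) $\{k^{(n-2)},\,d,\,k-1-d\}$ with $d\mid k$, $2\le d\le k/2$, and $c_{x_0}=k$;
* (III) $\{k^{(n-3)},\,6,\,k-3,\,k-4\}$ with $6\mid k$, $k\ge12$, and $c_{x_0}=k$.

Here $k^{(r)}$ means that $k$ is repeated $r$ times. Theorem B is a necessary condition; it is not claimed that each listed multiset occurs. Of the list above only (1) is used, and only for the upper bound.

## Block lengths as levels, and counting from the right end

Fix $k\ge4$, $n\ge19k^5$ and a crucial word $W$. For each letter $x$ fix an abelian $k$-th power that is a suffix of $Wx$. Let $m_x$ be its block length and $v_x$ the Parikh vector of its blocks.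

**Step 1: the block lengths are distinct.** This lets us order the letters. Suppose $m_x=m_y$ with $x\ne y$, and let $U$ be the suffix of $W$ of length $km_x-1$. All letter counts of $Ux$ and of $Uy$ are divisible by $k$. The first fact says that the number of $x$'s in $U$ is $\equiv-1\pmod k$, the second that it is $\equiv0$. This is a contradiction.

Hence we may rename the letters so that
$$m_1<m_2<\dots<m_n .$$
We call the index $i$ of $m_i$ a *level*. So each letter is also a level. Note that $|W|\ge km_n-1$.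

**Step 2: one counting function per letter.** The purpose is to turn the word into inequalities. For $1\le\tau\le|W|+1$ let $F_a(\tau)$ be the number of $a$'s among the last $\tau-1$ letters of $W$. It is nondecreasing in $\tau$. The last $j$ blocks of the power in $Wi$ have total length $jm_i$, and their last letter is the appended $i$, so
$$F_a(jm_i)=jv_i(a)-\delta_{ai}\qquad(1\le j\le k). \tag{1}$$
In the example $W=11211212111$ with $k=4$ we have $m_1=1$, $m_2=3$, $v_1=(1,0)$, $v_2=(2,1)$. The last five letters are $12111$, so $F_2(2\cdot3)=1=2\cdot1-1$ and $F_1(2\cdot 3)=4=2\cdot2$.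

**Step 3: four consequences of monotonicity.** These are the only facts about $W$ that the rest uses. Let $1\le j,j'\le k$.

**(F1)** If $jm_i\le j'm_{i'}$, then $jv_i(a)-\delta_{ai}\le j'v_{i'}(a)-\delta_{ai'}$.

This is (1) together with monotonicity of $F_a$.

**(F2)** $v_a(a)\ge1$; $v_i(a)<v_a(a)$ for $i<a$; $v_i(a)\le v_{i'}(a)$ for $i<i'$.

The last block of the power in $Wa$ ends in $a$, so $v_a(a)\ge1$. For $i<a$, (F1) with $j=j'=1$ gives $v_i(a)\le v_a(a)-1$. For $i<i'$ and $a\ne i$, the same choice gives $v_i(a)\le v_{i'}(a)-\delta_{ai'}$. For $a=i<i'$ take $j=j'=k$: $kv_a(a)-1\le kv_{i'}(a)$, and since both $v$'s are integers, $v_a(a)\le v_{i'}(a)$.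

**(F3)** Let $i<i'$, $v_i(a)<v_{i'}(a)$ and $(k-1)m_{i'}\le km_i$. Then $v_{i'}(a)\ge k+\delta_{ai}-\delta_{ai'}$.

By (F1), $(k-1)v_{i'}(a)-\delta_{ai'}\le kv_i(a)-\delta_{ai}\le k(v_{i'}(a)-1)-\delta_{ai}$. Rearrange. In words: if the count of $a$ grows between two levels that are close, it must already be about $k$.

**(F4)** If $i<i'$, $a\notin\{i,i'\}$ and $v_i(a)=v_{i'}(a)=p>0$, then $(k-1)m_{i'}<km_i$.

Otherwise $km_i\le(k-1)m_{i'}$, and (F1) gives $kp\le(k-1)p$. In words: a count that stays constant keeps the levels close.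

**Step 4: the quantity to bound.** Put $c_a:=v_n(a)$. By (F2), $c_a\ge v_a(a)\ge1$ and $v_i(a)\le c_a$ for all $i$. Then $m_n=\sum_ac_a$. Call $k-c_a$ the deficit of $a$, and put
$$\Delta:=kn-m_n=\sum_a(k-c_a).$$
**From now on assume $\Delta\ge k+1$.** We shall prove:

**(★)** $\Delta=k+1$, and $(c_a)$ is as in (I), (II) or (III) with $x_0=n$.

**Step 5: (★) implies both theorems.** Suppose $|W|\le k^2(n-1)-k-1$. Since $km_n-1\le|W|$, we get $m_n\le k(n-1)-1$, that is, $\Delta\ge k+1$. By (★), $\Delta=k+1$, so $|W|\ge km_n-1=k(kn-k-1)-1=k^2(n-1)-k-1$. So no crucial word is shorter, which is Theorem A. For a minimal word, (1) of the opening list gives $|W|\le k^2(n-1)-k-1$, so the argument applies with equality: $|W|=km_n-1$. Hence letter $a$ occurs $F_a(km_n)=kc_a-\delta_{an}$ times in all of $W$, which is Theorem B with $x_0=n$.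

## Letters with $c_a<k$: a geometric chain bound

Call $a$ *cheap* if $c_a\le k-1$, *normal* if $c_a=k$, and *abnormal* if $c_a\ne k$.

The sensible first attempt is to prove $c_a\ge k$ for as many letters as possible. By (F2), $v_{a-1}(a)<v_{a+1}(a)$ for $2\le a\le n-1$. So (F3) gives $c_a\ge v_{a+1}(a)\ge k$ as soon as $(k-1)m_{a+1}\le km_{a-1}$. Letters at which this fails force geometric growth of the levels.

**Lemma 1 (chain bound).** Let $a_1<\dots<a_q$ be letters in $[2,n-1]$, each satisfying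
$$(k-1)m_{a+1}>km_{a-1}\qquad\text{and}\qquad km_{a+1}>m_n. \tag{2}$$
Then $q\le2k^2-2k$.

*Proof.* Since $a_{j+2}-1\ge a_j+1$, we have $m_{a_{j+2}+1}>\frac k{k-1}m_{a_{j+2}-1}\ge\frac k{k-1}m_{a_j+1}$. Let $l=\lfloor(q-1)/2\rfloor$. If $l\ge1$, iterating gives
$$m_n\ge m_{a_{1+2l}+1}>\Big(\frac k{k-1}\Big)^lm_{a_1+1}>\Big(\frac k{k-1}\Big)^l\frac{m_n}k .$$
So $l<\ln k/\ln\frac k{k-1}$. As $\ln\frac k{k-1}=-\ln(1-\frac1k)>\frac1k$, this is less than $k\ln k\le k(k-1)$. Thus $l\le k(k-1)-1$ and $q\le2l+2\le2k^2-2k$. If $l=0$, then $q\le2\le2k^2-2k$. ∎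

**Lemma 2.** There are at most $2k^2$ cheap letters, $\sum_{\rm cheap}(k-c_a)<2k^3$, there are at most $3k^3$ abnormal letters, and $\sum_{\rm abnormal}c_a\le4k^4$.

*Proof.* Let $a$ be cheap with $2\le a\le n-1$. By (F2), $v_{a-1}(a)<v_{a+1}(a)\le c_a\le k-1$, so (F3) forces $(k-1)m_{a+1}>km_{a-1}$. If $km_{a+1}\le m_n$ held, (F1) would give $c_a\ge kv_{a+1}(a)\ge k$; so $km_{a+1}>m_n$. Thus $a$ satisfies (2), and Lemma 1 bounds the number of such $a$. Adding the letters $1$ and $n$, there are at most $2k^2-2k+2\le2k^2$ cheap letters. Each has deficit at most $k-1$, so the deficits sum to less than $2k^3$.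

Since $\Delta>0$, the letters with $c_a>k$ satisfy $\sum_{c_a>k}(c_a-k)<\sum_{\rm cheap}(k-c_a)<2k^3$; in particular there are fewer than $2k^3$ of them. So there are at most $2k^2+2k^3\le3k^3$ abnormal letters, and their $c_a$ sum to at most $k\cdot3k^3+2k^3\le4k^4$. ∎

How far does this take us? It gives $\Delta<2k^3$, hence $|W|\ge km_n-1>k^2n-2k^4-1$. The leading term is right, but we need $\Delta\le k+1$ exactly. The attempt stops here: about a letter with $(k-1)m_{a+1}>km_{a-1}$, (F3) between levels $a-1$ and $a+1$ says nothing. As far as this argument knows, $c_a$ may be $1$, and two such letters already have total deficit $2k-2>k+1$. We must learn how cheap letters constrain one another. For that we need a common ruler, and the huge set of normal letters will be it.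

## The bulk: a staircase of normal letters

Call level $i$ *near* if $km_i\ge(k-1)m_n$, and *far* otherwise. Level $n$ is near, so the far levels are $1,\dots,r$ with $r<n$.

**Lemma 3.** $r\le4k^3$.

*Proof.* Only few letters can sit at far levels; we count the normal ones. Let $a$ be normal, $2\le a\le r-1$.

(a) *We have $(k-1)m_{a+1}>km_{a-1}$.* Otherwise (F3) gives $v_{a+1}(a)\ge k$, so $v_{a+1}(a)=k=v_n(a)$. Here $a\ne a+1,n$ and $a+1<n$, so (F4) gives $(k-1)m_n<km_{a+1}$. But $a+1\le r$ is far, a contradiction.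

(b) By (a) and Lemma 1, at most $2k^2-2k$ such $a$ satisfy $km_{a+1}>m_n$.

(c) *At most two such $a$ satisfy $km_{a+1}\le m_n$.* Suppose $a_1<a_2<a_3$ do. For $i\in\{a_1+1,a_3+1\}$, (F1) gives $kv_i(a_1)\le c_{a_1}=k$, and $v_i(a_1)\ge v_{a_1}(a_1)\ge1$; so $v_i(a_1)=1$. By (F4), $(k-1)m_{a_3+1}<km_{a_1+1}\le km_{a_3-1}$, because $a_1+1\le a_3-1$. This contradicts (a) for $a_3$.

Counting the letters $1$ and $r$, the abnormal letters, and (b), (c): $r\le2+3k^3+(2k^2-2k)+2\le4k^3$. ∎

**Definition (bulk).** $B$ is the set of normal letters $b$ with $r+2\le b\le n-1$.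

**Lemma 4.** $|B|\ge18k^5$, and for every level $i$
$$m_i=\sum_{b\in B}v_i(b)+e_i,\qquad0\le e_i\le9k^4. \tag{3}$$
For $b\in B$: $v_i(b)=k$ if $i\ge b$; $v_i(b)=k-1$ if $i<b$ is near; $v_i(b)\le k-1$ for every $i<b$.

*Proof.* $|B|\ge(n-2-r)-3k^3\ge n-8k^3\ge18k^5$. A letter outside $B$ is abnormal, or is normal and is one of $1,\dots,r+1,n$. So $\sum_{a\notin B}c_a\le k(r+2)+4k^4\le9k^4$. As $v_i(a)\le c_a$, this gives (3) with $e_i=\sum_{a\notin B}v_i(a)$.

Let $b\in B$ and let $i<b$ be near. From $(k-1)m_n\le km_i$, (F1) gives $(k-1)k\le kv_i(b)$, so $v_i(b)\ge k-1$. Also $v_i(b)<v_b(b)\le c_b=k$. Hence $v_i(b)=k-1$. Since $b-1\ge r+1$ is near, $v_b(b)>v_{b-1}(b)=k-1$, so $v_b(b)=k$. By monotonicity and $c_b=k$, $v_i(b)=k$ for $i\ge b$. Finally $v_i(b)<v_b(b)=k$ for every $i<b$. ∎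

So at a near level $i$ the bulk shows a staircase: letters up to $i$ read $k$, later ones read $k-1$. We choose a level in the middle of the staircase. Let $\mu$ be the $\lfloor|B|/2\rfloor$-th smallest element of $B$. Then $\mu\ge r+2$ is near, and
$$m_\mu=(k-1)|B|+\lfloor|B|/2\rfloor+e_\mu. \tag{4}$$
There are bulk letters on both sides of $\mu$: some read $k$ at level $\mu$ and some read $k-1$. Any comparison of a multiple of $m_i$ with a multiple of $m_\mu$ has to satisfy both.

## Farey neighbors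

**Definition.** $\mathcal F_k$ is the set of fractions in $[0,1]$ with denominator at most $k$.

For instance, $\mathcal F_4=\{0,\frac14,\frac13,\frac12,\frac23,\frac34,1\}$.

**Lemma 5.** Let $\frac ab<\frac{a'}{b'}$ be consecutive elements of $\mathcal F_k$ in lowest terms. Then $ba'-ab'=1$ and $b+b'\ge k+1$.

*Proof.* The fraction $\frac{a+a'}{b+b'}$ lies strictly between the two, so it is not in $\mathcal F_k$, and $b+b'>k$.

As $\gcd(a,b)=1$, the equation $bx-ay=1$ has integer solutions, and $y$ may be changed by multiples of $b$. So we can take $k-b<y\le k$; then $y\ge1$. Now $\frac xy=\frac ab+\frac1{by}>\frac ab$. As $\frac ab<1$, we have $a\le b-1$ and $bx=1+ay\le1+(b-1)y\le by$. So $\frac xy\le1$, hence $\frac xy\in\mathcal F_k$ and $\frac xy\ge\frac{a'}{b'}$. If $\frac xy>\frac{a'}{b'}$, then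
$$\frac1{by}=\Big(\frac xy-\frac{a'}{b'}\Big)+\Big(\frac{a'}{b'}-\frac ab\Big)\ge\frac1{yb'}+\frac1{bb'}=\frac{b+y}{bb'y}>\frac k{bb'y}\ge\frac1{by},$$
a contradiction. So $\frac xy=\frac{a'}{b'}$. Both are in lowest terms (the first because $bx-ay=1$), hence $x=a'$, $y=b'$. ∎

## Middle levels: $m_i/m_\mu$ is trapped between Farey neighbors

Call level $i$ *low* if $km_i<m_n$. Low levels are far, and they are $1,\dots,t$ with $t\le r$.

**Lemma 6.** Let $t<i\le r$. Then $v_i(b)$ is the same number $P_i$ for all $b\in B$. We have $1\le P_i\le k-1$, $P_i$ is nondecreasing in $i$, no element of $\mathcal F_k$ lies strictly between $\frac{P_i}k$ and $\frac{P_i}{k-1}$, and $P_i\mid k$ or $P_i\mid k-1$.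

*Proof.* *First, $v_i(b)$ does not depend on $b$.* Let $b\in B$, so $b>i$, and $p=v_i(b)\le k-1$. From $m_n\le km_i$ and (F1), $k\le kp$, so $p\ge1$. If $(k-1)m_i\ge pm_n$, then $(k-1)p\ge pk$, false. If $p\ge2$ and $(k-1)m_i\le(p-1)m_n$, then $(k-1)p\le(p-1)k$, so $p\ge k$, false. Hence $p-1<(k-1)m_i/m_n<p$ (for $p=1$ the left inequality is trivial), and $p=\lceil(k-1)m_i/m_n\rceil$. This is independent of $b$ and nondecreasing in $i$.

*Next, the gap.* Write $P=P_i$. An element of $\mathcal F_k$ strictly between would be $j'/j$ with $1\le j'<j\le k$. Take $b<\mu<b'$ in $B$, so $v_\mu(b)=k$, $v_\mu(b')=k-1$. If $jm_i\ge j'm_\mu$, (F1) for letter $b$ gives $jP\ge j'k$, that is, $\frac{j'}j\le\frac Pk$. If $jm_i\le j'm_\mu$, (F1) for letter $b'$ gives $jP\le j'(k-1)$, that is, $\frac{j'}j\ge\frac P{k-1}$. Either way $\frac{j'}j$ is not strictly between.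

*Finally, divisibility.* So $\frac Pk<\frac P{k-1}$ are consecutive in $\mathcal F_k$. Let $g=\gcd(P,k)$ and $h=\gcd(P,k-1)$. The reduced denominators are $\frac kg$ and $\frac{k-1}h$, and Lemma 5 gives
$$\frac kg\cdot\frac Ph-\frac Pg\cdot\frac{k-1}h=\frac P{gh}=1 .$$
If $g,h\ge2$, then $\frac kg+\frac{k-1}h<k$, contradicting the bound $k+1$ of Lemma 5. So $g=1$ and $P=h\mid k-1$, or $h=1$ and $P=g\mid k$. ∎

For example, for $k=5$ the value $P=3$ is impossible, since $\frac35<\frac23<\frac34$.

**Definition (middle and high levels, types).** Let $s\ge t$ be such that the levels $t<i\le r$ with $P_i\le k-2$ are $t+1,\dots,s$. These are the *middle* levels. Levels $i\ge s+1$ are *high*. For a middle level, $P_i$ is a proper divisor of $k$ or of $k-1$, so $P_i\le k/2$. It has exactly one of three types, since $k$ and $k-1$ are coprime: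

* type A: $P_i\mid k$, $P_i\ge2$; put $d_i=k/P_i$, so $2\le d_i\le k/2$, and $\gcd(P_i,k-1)=1$;
* type B: $P_i\mid k-1$, $P_i\ge2$; put $d_i=(k-1)/P_i\ge2$, and $\gcd(P_i,k)=1$;
* unit: $P_i=1$.

For $k=5$ the possible middle values are $P=1$ (unit) and $P=2$ (type B, $d=2$). For $k=6$ they are $1$ (unit), $2$ and $3$ (type A, $d=3$ and $d=2$).

Since $s\le r$, we have $s+2\le r+2\le\mu\le n-1$.

**Lemma 7.**

**(H)** $(k-1)m_\mu\le km_i$ for all high $i$. Moreover $v_i(b)\ge k-1$ for all high $i$ and $b\in B$.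

**(J)** If $i$ is a level with $v_i(b)=P$ for all $b\in B$, where $1\le P\le k-1$, then $Pm_\mu<km_i$ and $(k-1)m_i<Pm_\mu$. In particular this holds for middle $i$ with $P=P_i$.

*Proof.* A high level either satisfies $i\le r$ and $P_i=k-1$, or is near, and then Lemma 4 applies; so $v_i(b)\ge k-1$ and $m_i\ge(k-1)|B|$. By (4),
$$km_i-(k-1)m_\mu\ge(k-1)\big(k|B|-(k-1)|B|-\tfrac{|B|}2-9k^4\big)=(k-1)\big(\tfrac{|B|}2-9k^4\big)\ge0 .$$
For (J), $m_i=P|B|+e_i$. Then $km_i-Pm_\mu\ge P(\frac{|B|}2-9k^4)>0$ and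
$$Pm_\mu-(k-1)m_i\ge P\lfloor\tfrac{|B|}2\rfloor-9k^4(k-1)\ge9k^5-9k^4(k-1)>0. \qquad∎$$

So (J) says $\frac{P_i}k<\frac{m_i}{m_\mu}<\frac{P_i}{k-1}$ with Farey neighbors at the ends. This is the idea that gets past the failed attempt: at a middle level the count of *every* letter other than $i$ and $\mu$ is compared with its count at $\mu$, and if the latter is at most $k$, the quotient must be one of the two ends.

**Lemma 8.** (a) $c_a\ge k$ for $s+2\le a\le n-1$, and $c_n\ge k-1$.

(b) If $a\le s+1$ is cheap, then $v_i(a)=c_a$ for all $i\ge s+1$.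

(c) Let $i$ be middle, $a\notin\{i,\mu\}$ and $e=v_\mu(a)\ge1$. Then $\frac{v_i(a)}e\in[\frac{P_i}k,\frac{P_i}{k-1}]$. If moreover $e\le k$, then $\frac{v_i(a)}e\in\{\frac{P_i}k,\frac{P_i}{k-1}\}$.

*Proof.* (a) If $s+2\le a<\mu$, then $v_{s+1}(a)<v_a(a)\le v_\mu(a)$, and (H), (F3) for levels $s+1,\mu$ give $c_a\ge v_\mu(a)\ge k$. If $a=\mu$, then $c_a=k$. If $a>\mu$, then $v_\mu(a)<v_a(a)\le v_n(a)$ and $(k-1)m_n\le km_\mu$, so (F3) gives $c_a\ge k-\delta_{an}$.

(b) Note $a<\mu<n$. If $v_\mu(a)<c_a$, then (F3) for levels $\mu,n$ gives $c_a\ge k$, a contradiction. So $v_\mu(a)=c_a$. If $v_{s+1}(a)<v_\mu(a)$, then (H) and (F3) for levels $s+1,\mu$ give $v_\mu(a)\ge k$, a contradiction. So $v_{s+1}(a)=c_a$, and monotonicity gives the rest.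

(c) (J) and (F1) give $P_ie\le kv_i(a)$ and $(k-1)v_i(a)\le P_ie$. If $e\le k$, the quotient is in $\mathcal F_k$, and by Lemma 6 no element of $\mathcal F_k$ is strictly inside the interval. ∎

## Cheap letters at middle levels

We now list exactly which values a cheap letter can take.

**Lemma 9 (at a level that is not its own).** Let $a\in(t,s+1]$ be cheap, $c=c_a$, and let $i\ne a$ be middle.

* If $i$ has type A: either $d_i\mid c$ and $v_i(a)=c/d_i=cP_i/k$, or $c=k-1$ and $v_i(a)=P_i$. If $c=k-1$, only the latter occurs.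
* If $i$ has type B: $d_i\mid c$ and $v_i(a)=c/d_i=cP_i/(k-1)$.
* If $i$ is unit: $c=k-1$ and $v_i(a)=1$.

*Proof.* By Lemma 8(b), $v_\mu(a)=c\le k-1$, and $a\ne\mu$; so Lemma 8(c) applies with $e=c$. A quotient $v_i(a)/c$ equal to a reduced fraction forces its denominator to divide $c$. In type A, $\frac{P_i}k=\frac1{d_i}$, and $\frac{P_i}{k-1}$ is reduced, so the second option needs $k-1\mid c$, that is, $c=k-1$. If $c=k-1$, the first option fails, since $d_i\ge2$ divides $k$ and so does not divide $k-1$. In type B, $\frac{P_i}k$ is reduced and $k\nmid c$, so the quotient is $\frac{P_i}{k-1}=\frac1{d_i}$. In the unit case the ends are $\frac1k$, excluded by $k\nmid c$, and $\frac1{k-1}$. ∎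

**Lemma 10 (at its own level).** Let $a\in(t,s]$ be cheap, $c=c_a$, $P=P_a$, $q=v_a(a)\le c$. Exactly one of the following holds.

* *Kind β*: $\frac qc=\frac P{k-1}$. If $P$ is of type A or unit, then $c=k-1$, $q=P$. If $P$ is of type B, then $d_a\mid c$, $q=cP/(k-1)$.
* *Kind α*: $(k-1)q=Pc+1$. Then $P$ is of type A with $c=k-1-d_a$, $q=P-1$, or $P=1$ with $c=k-2$, $q=1$.

*Proof.* By Lemma 8(b), $v_\mu(a)=c$. (J) and (F1), now with the correction $-1$ at level $a$, give $Pc\le kq-1$ and $(k-1)q-1\le Pc$.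

If $(k-1)q\le Pc$, then $\frac qc\in(\frac Pk,\frac P{k-1}]$ and $\frac qc\in\mathcal F_k$, so $\frac qc=\frac P{k-1}$ by Lemma 6. For type A or unit this is reduced, so $k-1\mid c$, hence $c=k-1$ and $q=P$. For type B it is $\frac1{d_a}$.

Otherwise $(k-1)q=Pc+1$. Then $\gcd(P,k-1)=1$, so $P$ is not of type B, and $P\mid k$. Multiply $Pc\equiv-1\pmod{k-1}$ by $k/P$ and use $k\equiv1$: $c+\frac kP\equiv0\pmod{k-1}$. For type A, $2\le d_a\le k/2<k-1$ and $1\le c\le k-1$, so $0<c+d_a<2(k-1)$ and $c=k-1-d_a$. Then $q=\frac{P(k-1)-k+1}{k-1}=P-1$. For $P=1$, $c+1\equiv0\pmod{k-1}$ with $2\le c+1\le k<2(k-1)$, so $c=k-2$ and $q=\frac{(k-2)+1}{k-1}=1$. ∎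

For $k=4$ and $P=2$ (type A, $d=2$), kind α reads $c=1$, $q=1$, and indeed $3\cdot1=2\cdot1+1$.

**Lemma 11.** If $t<i<a\le s$ and $P_i=P_a$, then $a$ is not cheap.

*Proof.* Suppose it is. By (F2), $v_i(a)<v_a(a)$. In kind β, Lemmas 9 and 10 give $v_i(a)=v_a(a)$: both are $P_a$ for type A and unit, and both are $cP_a/(k-1)$ for type B. In kind α with type A, $c_a\ne k-1$, so Lemma 9 needs $d_i=d_a\mid k-1-d_a$, hence $d_a\mid k-1$; with $d_a\mid k$ this gives $d_a=1$, false. In kind α with $P_a=1$, Lemma 9 forces $c_a=k-1\ne k-2$. ∎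

From here on put $P_{s+1}:=k-1$.

The next lemma is a tug of war. At its own level a letter loses $1$ in (1), so two letters with proportional counts push the comparison of their two levels in opposite directions.

**Lemma 12.** (a) At most one $a\in(t,s+1]$ has $c_a=k-1$.

(b) At most one letter in $S:=\{a\in(t,s]:P_a\text{ of type B}\}\cup\{s+1\}$ is cheap.

*Proof.* (a) For $a\in(t,s+1]$ with $c_a=k-1$ we have $v_i(a)=P_i$ for all $i\in(t,s+1]$: for $i=s+1$ by Lemma 8(b); for middle $i\ne a$ by Lemma 9; for middle $i=a$ by Lemma 10, since kind α has $c_a\le k-2$. Let $a<a'$ be two such letters. Then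
$$F_a(P_{a'}m_a)=P_aP_{a'}-1<P_aP_{a'}=F_a(P_am_{a'})$$
gives $P_{a'}m_a<P_am_{a'}$, while
$$F_{a'}(P_{a'}m_a)=P_aP_{a'}>P_aP_{a'}-1=F_{a'}(P_am_{a'})$$
gives $P_{a'}m_a>P_am_{a'}$, a contradiction.

(b) Let $a<a'$ be two cheap letters in $S$; so $a\le s$ and $P_a$ is of type B. For $x,i\in\{a,a'\}$ we claim $v_i(x)=c_xP_i/(k-1)$. If $i=s+1$, this is Lemma 8(b), as $P_{s+1}=k-1$. If $i\le s$, then $P_i$ is of type B; for $x\ne i$ use Lemma 9, and for $x=i$ use Lemma 10, because type B is always of kind β. Therefore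
$$F_a(P_{a'}m_a)=\tfrac{c_aP_aP_{a'}}{k-1}-1<\tfrac{c_aP_aP_{a'}}{k-1}=F_a(P_am_{a'}),$$
$$F_{a'}(P_{a'}m_a)=\tfrac{c_{a'}P_aP_{a'}}{k-1}>\tfrac{c_{a'}P_aP_{a'}}{k-1}-1=F_{a'}(P_am_{a'}).$$
The first line gives $P_{a'}m_a<P_am_{a'}$, the second $P_{a'}m_a>P_am_{a'}$, a contradiction. ∎

## The total deficit of the letters above $t$ when $s>t$

Let
$$\Delta':=\sum_{a\in(t,s+1]\text{ cheap}}(k-c_a)+\max(0,k-c_n),\qquad\eta:=\sum_{a>t,\,c_a>k}(c_a-k)\ge0 .$$
Since $s+1<n$, Lemma 8(a) says that all cheap letters above $t$ are counted once in $\Delta'$, so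
$$\Delta=\Delta'-\eta+\sum_{a\le t}(k-c_a). \tag{5}$$

**Proposition 13.** Let $s>t$. Then $\Delta'\le k+1$, except possibly in the *exceptional case*: $k=6$, $c_n\ge6$, $s=t+2$, all middle levels of type A with $(d_{t+1},d_{t+2})=(3,2)$, letters $t+1,t+2$ cheap of kind α, $(c_{t+1},c_{t+2},c_{t+3})=(2,3,5)$, and $\Delta'=8$. If $\Delta'=k+1$, then $c_n\ge k$, all middle levels are of type A, and one of these holds:

* $s=t+1$, $c_{t+1}=k-1-d$, $c_{t+2}=d$ with $d=d_{t+1}$;
* $s=t+2$, $6\mid k$, $k\ge12$, $(c_{t+1},c_{t+2},c_{t+3})=(k-4,k-3,6)$;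
* $s=t+2$, $k=6$, $(c_{t+1},c_{t+2})=(2,3)$, $c_{t+3}\ge6$.

*Proof.* By Lemma 8(a), $c_n\ge k-1$.

**Case 1: $c_n=k-1$.** We show $\Delta'\le k$, by reading letter $n$ at the middle levels. As $\mu$ is near, (F1) gives $kv_\mu(n)\ge(k-1)^2-1=k(k-2)$. Also $v_\mu(n)<v_n(n)=k-1$. So $v_\mu(n)=k-2$. By Lemma 8(c), for each middle $i$, $\frac{v_i(n)}{k-2}\in\{\frac{P_i}k,\frac{P_i}{k-1}\}$, so one of the two reduced denominators divides $k-2$.

For type A they are $d_i$ and $k-1$. Now $k-1\nmid k-2$, and $d_i\mid k-2$ with $d_i\mid k$ forces $d_i=2$. For type B they are $k$ and $d_i$. Now $k\nmid k-2$, and $d_i\mid k-2$ with $d_i\mid k-1$ is impossible. For a unit level they are $k$ and $k-1$, impossible. So all middle levels have type A with $P_i=k/2$, $d_i=2$, and $v_i(n)=(k-2)/2$. By Lemma 11 only $t+1$ can be cheap among $(t,s]$.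

Suppose $t+1$ is cheap of kind α, so $c_{t+1}=k-3$ and $q=P_{t+1}-1=(k-2)/2$. Since $4\le k$, we may use (1) with multiplier $4$. On the one hand $F_n(4m_{t+1})=2k-4<2k-3=F_n(2m_n)$, so $4m_{t+1}<2m_n$. On the other hand $F_{t+1}(4m_{t+1})=2k-5>2k-6=F_{t+1}(2m_n)$, so $4m_{t+1}>2m_n$. This is a contradiction. So $t+1$, if cheap, is of kind β and has deficit $1$. Letter $s+1$, if cheap, has $2\mid c_{s+1}$ or $c_{s+1}=k-1$ by Lemma 9, so $c_{s+1}\ge2$. Hence $\Delta'\le1+(k-2)+1=k$.

From now on $c_n\ge k$, and only cheap letters in $(t,s+1]$ contribute to $\Delta'$.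

**Case 2: a unit middle level $u$ exists.** We show $\Delta'\le3$. By Lemma 9 every cheap letter in $(t,s+1]$ other than $u$ has $c=k-1$. By Lemma 10 the letter $u$, if cheap, has $c\in\{k-1,k-2\}$. By Lemma 12(a) at most one letter has $c=k-1$. So $\Delta'\le1+2=3$.

**Case 3: no unit level, some type B level $i$.** We show $\Delta'\le k-1$. If $a\in(t,s]$ were cheap of kind α, then $P_a$ is of type A, so $a\ne i$, and Lemma 9 gives $d_i\mid k-1-d_a$. As $d_i\mid k-1$, we get $d_i\mid d_a\mid k$, so $d_i\mid\gcd(k-1,k)=1$, false. So a cheap letter either lies in $(t,s]$ with type A and kind β, so that $c=k-1$ (at most one, by Lemma 12(a)), or lies in $S$ (at most one, by Lemma 12(b)). A cheap letter of $S$ has $c\ge2$: if it lies in $(t,s]$, its own $d_a\ge2$ divides $c$ by Lemma 10; if it is $s+1$, then $d_i\ge2$ divides $c$ by Lemma 9. Thus $\Delta'\le1+(k-2)=k-1$.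

**Case 4: only type A.** Here the extremal situations arise. Let $T$ be the set of cheap letters of kind α in $(t,s]$. For $a\in T$, $c_a=k-1-d_a<k-1$, with deficit $1+d_a$. We use four facts.

* For $a\in T$ and middle $i\ne a$, Lemma 9 gives $d_i\mid k-1-d_a$, and since $d_i\mid k$, $d_i\mid d_a+1$. In particular $\gcd(d_i,d_a)=1$ and, as $d_i\ge2$, $d_i\ne d_a$.
* Other cheap letters in $(t,s]$ are of kind β and have $c=k-1$.
* At most one letter of $(t,s+1]$ has $c=k-1$, by Lemma 12(a).
* If letter $s+1$ is cheap with $c_{s+1}<k-1$, then $L:=\operatorname{lcm}_{t<i\le s}d_i$ divides $c_{s+1}$, by Lemma 9.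

*$T=\emptyset$.* There is at most one letter with $c=k-1$, and besides it at most the letter $s+1$, whose $c$ is then a multiple of $L\ge2$. So $\Delta'\le1+(k-2)=k-1$.

*$T=\{a\}$, and $s+1$ is not cheap or $c_{s+1}=k-1$.* Then $\Delta'\le(1+d_a)+1\le\frac k2+2\le k$.

*$T=\{a\}$, $c_{s+1}<k-1$, $s-t\ge2$.* Another $d_i\ge2$ is coprime to $d_a$, so $c_{s+1}\ge L\ge2d_a$. Allowing one letter with $c=k-1$, $\Delta'\le(1+d_a)+(k-2d_a)+1=k+2-d_a\le k$.

*$T=\{a\}$, $c_{s+1}<k-1$, $s=t+1$.* Then $a=t+1$ and $d_a\mid c_{s+1}$, and there is no other letter in $(t,s]$. So $\Delta'=1+d_a+k-c_{s+1}\le k+1$, with equality exactly when $c_{s+1}=d_a$. This is the first listed situation.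

*$|T|\ge2$.* The values $d_a$ ($a\in T$) are distinct. For two of them, $d<d'$, we have $d'\mid d+1$, so $d'=d+1$; and $d\mid d'+1=d+2$, so $d=2$, $d'=3$. Hence $|T|=2$, and $6\mid k$. Any further middle $d_i$ would divide both $2+1=3$ and $3+1=4$, impossible. So $s=t+2$. As $P$ is nondecreasing, $d=k/P$ is nonincreasing, so $d_{t+1}=3$, $d_{t+2}=2$, and $c_{t+1}=k-4$, $c_{t+2}=k-3$, with total deficit $7$. Letter $s+1=t+3$ is not cheap, or has $c=k-1$, or has $6\mid c$.

If $k\ge12$, its deficit is at most $k-6$, with equality exactly when $c_{s+1}=6$. So $\Delta'\le k+1$, with equality exactly in the second listed situation. If $k=6$, a cheap $c_{s+1}\le5$ is not divisible by $6$, so $c_{s+1}\ge6$ and $\Delta'=7=k+1$, or $c_{s+1}=5$ and $\Delta'=8$. The first is the third listed situation, the second is the exceptional case. ∎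

## The four positions of $t$ and $s$

If $t\ge1$, then $km_t<m_n$ and (F1) give, for the letters up to $t$,
$$c_a\ge kv_t(a)\ge k\quad(a<t),\qquad c_t\ge kv_t(t)-1\ge k-1, \tag{6}$$
since $v_t(a)\ge v_a(a)\ge1$.

**Position 1: $t=s=0$.** This cannot happen. By Lemma 8(a) only $1$ and $n$ can be cheap, with $c_1\ge1$ and $c_n\ge k-1$. So $\Delta\le(k-1)+1=k$, contradicting $\Delta\ge k+1$.

**Position 2: $s=t\ge1$.** This leads to (I). By (6) and Lemma 8(a) only $t,t+1,n$ can be cheap, with deficits at most $1$, $k-1$, $1$. So $\Delta\le k+1$. Hence $\Delta=k+1$, which forces $c_t=k-1$, $c_{t+1}=1$, $c_n=k-1$ and all other $c_a=k$. This is (I).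

**Position 3: $s>t\ge1$.** This cannot happen. We split according to whether there is a large gap after level $t$.

*If $km_t\le m_{t+1}$:* letter $t$ becomes too expensive. By (F1), $v_{t+1}(t)\ge kv_t(t)-1\ge k-1$. Since $P_{t+1}\le k/2$, (3) gives
$$3m_{t+1}\le\tfrac{3k}2|B|+27k^4\le2k|B|\le2m_n ;$$
the middle inequality holds because $|B|\ge18k^5\ge54k^3$, and the last because $v_n(b)=k$ on $B$. By (F1), $3(k-1)\le3v_{t+1}(t)\le2c_t$. So $c_t\ge\frac32(k-1)>k$, as $k>3$. By (5) and (6), $\Delta\le\Delta'-(c_t-k)$. If $\Delta'\le k+1$, then $\Delta\le k$. In the exceptional case $k=6$, $c_t\ge8$ and $\Delta\le8-2=6=k$. Both contradict $\Delta\ge k+1$.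

*If $km_t>m_{t+1}$:* level $t$ behaves like a unit level. For $b\in B$, (F1) gives $kv_t(b)\ge v_{t+1}(b)=P_{t+1}\ge1$, and from $km_t<m_n$, $kv_t(b)\le c_b=k$. So $v_t(b)=1$ for all $b\in B$, and (J) with $P=1$ gives $m_\mu<km_t$ and $(k-1)m_t<m_\mu$. No $\frac xy\in\mathcal F_k$ lies strictly between $\frac1k$ and $\frac1{k-1}$: $x=1$ would need $k-1<y<k$, and $x\ge2$ would need $y>2(k-1)>k$. Let $a\in(t,s+1]$ be cheap. Then $a\notin\{t,\mu\}$ and $v_\mu(a)=c_a\le k-1$ by Lemma 8(b). By (F1), $\frac{v_t(a)}{c_a}\in[\frac1k,\frac1{k-1}]$, so it equals $\frac1k$ or $\frac1{k-1}$; hence $k$ or $k-1$ divides $c_a$, and $c_a=k-1$. By Lemma 12(a) there is at most one such $a$. With $c_t\ge k-1$ and $c_n\ge k-1$, $\Delta\le3<k+1$, a contradiction.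

**Position 4: $t=0$, $s\ge1$.** This leads to (II) and (III). Here (5) reads $\Delta=\Delta'-\eta$.

*Non-exceptional.* By Proposition 13, $\Delta\le\Delta'\le k+1$. So $\Delta=\Delta'=k+1$ and $\eta=0$. Proposition 13 gives $c_n\ge k$, and $\eta=0$ says that every non-cheap letter has $c_a=k$; in particular $c_n=k$. The three listed situations with $t=0$ become:

* $s=1$, $c_1=k-1-d$, $c_2=d$ with $d=d_1\mid k$, $2\le d\le k/2$, and other $c_a=k$, which is (II);
* $s=2$, $6\mid k$, $k\ge12$, $c=(k-4,k-3,6,k,\dots,k)$, which is (III);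
* $k=6$, $c=(2,3,6,\dots,6)$, which is (II) with $d=2$.

*Exceptional.* It remains to show that this case does not occur.

## The exceptional vector $(2,3,5)$ for $k=6$

We have $k=6$, $t=0$, $s=2$, $P_1=2$, $P_2=3$, $(c_1,c_2,c_3)=(2,3,5)$, $c_n\ge6$, and $8-\eta=\Delta\ge7$. So $\eta\le1$, and with Lemma 8(a), $c_a\in\{6,7\}$ for all $a\ge4$.

**Step 1: $5m_1\le2m_3$.** This is what letter $3$ will contradict. Since $5m_1-2m_3=\sum_a(5v_1(a)-2v_3(a))$, we bound each term. Level $3=s+1$ is high, $v_3(a)=c_a$ for $a\le3$ by Lemma 8(b), and $\mu\ge s+2=4$.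

* $a=1$: kind α, so $v_1(1)=P_1-1=1$, and $v_3(1)=2$. The term is $5-4=+1$.
* $a=2$: level $1$ has $d_1=3$ and $c_2=3\ne5$, so Lemma 9 gives $v_1(2)=3\cdot\frac26=1$, and $v_3(2)=3$. The term is $5-6=-1$.
* $a=3$: $c_3=5=k-1$, so Lemma 9 gives $v_1(3)=P_1=2$, and $v_3(3)=5$. The term is $10-10=0$.
* $a=\mu$: $v_1(\mu)=P_1=2$ because $\mu\in B$. By Lemma 7, $v_3(\mu)\ge5$, and $v_3(\mu)\le5$ by Lemma 4, as $3<\mu$. The term is $10-10=0$.
* $a\ge4$, $a\ne\mu$: the term is at most $0$, as we now check.

Let $e=v_\mu(a)\le c_a\le7$. First, $e\ge5$. If $a<\mu$, then $v_3(a)<v_a(a)\le e$, and (H), (F3) for levels $3,\mu$ give $e\ge6$. If $a>\mu$, then $5m_n\le6m_\mu$ and (F1) give $5c_a-1\le6e$, and $c_a\ge6$ gives $6e\ge29$, so $e\ge5$.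

Next, $v_1(a)=2$. By Lemma 8(c), $v_1(a)\in[\frac e3,\frac{2e}5]$. No integer lies in $[\frac73,\frac{14}5]$, so $e\ne7$. For $e=5$ the interval is $[\frac53,2]$, and for $e=6$ it is $[2,\frac{12}5]$; both contain only the integer $2$.

Finally, $v_3(a)\ge5$. By (F2), $v_3(a)\le e$. If $v_3(a)=e$, this is clear. If $v_3(a)<e$, then (H) and (F3) for levels $3,\mu$ give $e\ge6$, so $e=6$, and (F1) with $5m_\mu\le6m_3$ gives $30\le6v_3(a)$. So the term is $10-2v_3(a)\le0$.

Summing, $5m_1-2m_3\le1-1+0=0$.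

**Step 2: the contradiction.** From $5m_1\le2m_3$, (F1) for letter $3$ gives
$$10=5v_1(3)\le2v_3(3)-1=9,$$
which is false. So the exceptional case does not occur in Position 4, and by Position 3 it does not occur with $t\ge1$ either.

This proves (★), and with Step 5 of the section on levels it proves Theorems A and B: for every $k\ge4$, $\ell_k(n)=k^2(n-1)-k-1$ for all $n\ge N(k)=19k^5$. $\blacksquare$
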